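\title{Two-complexes built from pseudo-projective planes that do not embed topologically in $\mathbb{R}^4$}

\begin{abstract}
For $k\ge 2$ let $X_k$ be the $2$-complex obtained from two copies of the $2$-skeleton of the $6$-simplex by removing a triangle from each, joining the copies by an edge, and attaching a punctured $k$-fold pseudo-projective plane along the product of the boundaries of the two removed triangles. For odd $k$ the complex $X_k$ has zero van Kampen obstruction but does not PL embed in $\mathbb{R}^4$. We prove that $X_k$ does not embed topologically in $\mathbb{R}^4$ for any $k\ge2$. An embedding would contain two disjoint, possibly wild, $2$-spheres. We show that the nilpotent quotients of the fundamental group of their complement do not see the wildness, and we obtain odd integers $a,b$ such that $x^ay^b$ is a $k$-th power in every free nilpotent group on $x,y$. The Magnus expansion modulo a prime shows that this is impossible.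
\end{abstract}

\section{The complexes and the result}\label{sec:intro}

Let $\Delta$ and $\hat\Delta$ be two copies of the $2$-skeleton of the $6$-dimensional simplex, with vertices $x_0,\dots,x_6$ and $\hat x_0,\dots,\hat x_6$. In $\Delta$ consider the triangle $T=x_4x_5x_6$, the complex $K=\Delta\setminus\operatorname{int}T$, the $2$-sphere $S=\partial(x_0x_1x_2x_3)\subset K$, and the loop $\ell$ based at $x_6$ that runs once around $\partial T$. Define $\hat T,\hat K,\hat S,\hat\ell$ in $\hat\Delta$ in the same way. Let $Z$ be the disjoint union of $K$ and $\hat K$ together with a new edge $e$ from $x_6$ to $\hat x_6$, and let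
\[
\gamma=\ell\cdot e\cdot\hat\ell\cdot e^{-1},
\]
a loop in $Z$ that traverses $e$ twice. The directions of $\ell$ and $\hat\ell$ are arbitrary; they affect only the signs of the integers $a,b$ below.

For $k\ge2$, the \emph{$k$-fold pseudo-projective plane} $P_k$ is obtained from a $2$-disk by identifying its boundary via a degree-$k$ covering map of the circle; $P_2$ is the real projective plane. Let $D^2$ be a closed disk in the interior of the $2$-cell of $P_k$. Then $M_k=P_k\setminus\operatorname{int}D^2$ is the mapping cylinder of the degree-$k$ covering, with free boundary circle $\partial D^2$. The complex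
\[
X_k=\Delta\,\#\,\hat\Delta\,\#\,P_k
\]
is obtained from $Z$ by attaching $M_k$ along a map $\partial D^2\to Z$ that parametrizes $\gamma$. The loop $\gamma$, and hence the whole image of $M_k$ in $X_k$, is disjoint from $S\cup\hat S$.

Recall that the van Kampen obstruction of a finite $2$-complex is a cohomology class assembled from the intersection numbers of disjoint $2$-simplices under a general position PL map to $\mathbb{R}^4$; it vanishes when the complex embeds. It is known that for odd $k>1$ the complex $X_k$ has zero van Kampen obstruction but does not PL embed in $\mathbb{R}^4$. The question, posed by Avramidi and Nguyen Phan \cite{ANP}, is whether $X_k$ embeds topologically in $\mathbb{R}^4$ for odd $k>1$, that is, whether there is an injective continuous map $X_k\to\mathbb{R}^4$. The answer is no, and only part of the injectivity is needed.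

\begin{theorem}\label{thm:main}
Let $k\ge2$. There is no continuous map $f:X_k\to\mathbb{R}^4$ such that
\begin{enumerate}
\item[(E1)] $f$ is injective on $S\sqcup\hat S$;
\item[(E2)] $f\bigl(X_k\setminus(S\cup\hat S)\bigr)\cap f(S\cup\hat S)=\emptyset$;
\item[(E3)] $f(\sigma)\cap f(\tau)=\emptyset$ for any two disjoint $2$-simplices $\sigma,\tau$ of $K$, and likewise for $\hat K$.
\end{enumerate}
In particular, for every odd $k>1$ (indeed for every $k\ge2$), $X_k$ does not embed topologically in $\mathbb{R}^4$.
\end{theorem}

An embedding satisfies (E1)--(E3), so the last sentence follows from the first. No tameness is assumed anywhere.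

Each piece of $X_k$ imposes one constraint. The complex $\Delta$ does not embed in $\mathbb{R}^4$, by van Kampen's theorem (Theorem~\ref{thm:vK}). The complex $K$ does embed: the join $S*\partial T$ is a triangulated $4$-sphere on the vertices $x_0,\dots,x_6$, and its $2$-simplices are all triples of vertices other than $x_4x_5x_6$, so $K$ is its $2$-skeleton. In this model the complement of $S$ deformation retracts to $\partial T$, so $\ell$ links $S$ once. (In the plane, the same picture is the complete graph on five vertices with one edge removed: it is the $1$-skeleton of a suspended triangle, and the triangle separates the ends of the missing edge.) The complex $Z$ also embeds: take the connected sum of $S*\partial T$ and $\hat S*\partial\hat T$ along small balls inside $4$-simplices that contain $x_6$ and $\hat x_6$, and run $e$ through the neck. What survives of van Kampen's theorem after $T$ is removed is a parity condition: for every $f$ as in the theorem, the linking number $a$ of $f(\ell)$ with $f(S)$ and the linking number $b$ of $f(\hat\ell)$ with $f(\hat S)$ are odd. The piece $M_k$ forces $f(\gamma)$ to be a $k$-th power in the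 fundamental group of the complement of the two spheres, and in homology this says that $k$ divides $a$ and $b$. For even $k$ these conditions already conflict. For odd $k$ they are compatible, for instance with $a=b=k$, and the obstruction has to come from the noncommutativity of the fundamental group.

Here the PL and the topological questions could differ. Near any of its points, a PL sphere in $\mathbb{R}^4$ is the cone on a knot in $S^3$, so small loops near the sphere lie in a knot group. A topologically embedded sphere has no such local description, and one could hope that a sufficiently wild pair of spheres has a complement in which $f(\gamma)$ acquires a $k$-th root. The proof shows that this does not happen, because wildness disappears in every nilpotent quotient of the group.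

Section~\ref{sec:complement} collects what holds for the complement of the two spheres with no tameness at all. Section~\ref{sec:model} proves the smallest nontrivial case by hand and isolates three remaining tasks, which occupy Sections~\ref{sec:odd}--\ref{sec:algebra}. Section~\ref{sec:end} assembles the proof.

\section{The complement of the two spheres}\label{sec:complement}

From here through Section~\ref{sec:shrink}, $f:X_k\to\mathbb{R}^4\subset S^4$ is a map satisfying (E1)--(E3). Homology is singular homology with integer coefficients. By (E1) and compactness, $\Sigma=f(S)$ and $\hat\Sigma=f(\hat S)$ are disjoint subsets of $\mathbb{R}^4$ homeomorphic to $S^2$. Put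
\[
C=S^4\setminus(\Sigma\cup\hat\Sigma),\qquad \pi=\pi_1(C,f(x_6)).
\]
By (E2), $f$ maps $X_k\setminus(S\cup\hat S)$ into $C$, so we have elements
\[
g=[f\circ\ell],\qquad \hat g=[f\circ(e\,\hat\ell\,e^{-1})]\qquad\text{of }\pi .
\]
The hypotheses are symmetric in $K$ and $\hat K$. Every statement about $g$ proved below gives the corresponding statement about $\hat g$: apply it to $\hat K$ with base point $f(\hat x_6)$, and move the base point along the path $f\circ e$ in $C$.

The tool that is blind to wildness is \emph{Alexander duality}: for a nonempty compact set $A\subsetneq S^4$,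
\[
\tilde H_i(S^4\setminus A)\cong\tilde{\check H}{}^{\,3-i}(A).
\]
The right side is reduced \v{C}ech cohomology. It depends only on the homeomorphism type of $A$, and it is ordinary cohomology if $A$ is homeomorphic to a finite complex. We use two cases:
\begin{equation}\label{eq:alexander}
\tilde H_i(S^4\setminus\Sigma)\cong\begin{cases}\mathbb{Z},&i=1,\\ 0,&i\ne1,\end{cases}
\qquad
\tilde H_*(S^4\setminus E)=0\ \text{ if $E$ is a closed $2$-disk},
\end{equation}
and the first also holds for $\hat\Sigma$. Fix isomorphisms $\operatorname{lk}_\Sigma:H_1(S^4\setminus\Sigma)\to\mathbb{Z}$ and $\operatorname{lk}_{\hat\Sigma}:H_1(S^4\setminus\hat\Sigma)\to\mathbb{Z}$. We apply $\operatorname{lk}_\Sigma$ also to loops, to classes in $H_1$ and to elements of $\pi_1$ of subsets of $S^4\setminus\Sigma$, by taking the class in $H_1(S^4\setminus\Sigma)$; moving the base point along a path does not change the value. On $C$ we write $\operatorname{lk}=(\operatorname{lk}_\Sigma,\operatorname{lk}_{\hat\Sigma})$. Set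
\[
a=\operatorname{lk}_\Sigma(g),\qquad b=\operatorname{lk}_{\hat\Sigma}(\hat g).
\]

\begin{lemma}\label{lem:homology}
The space $C$ is path connected, $H_2(C)=0$, and $\operatorname{lk}:H_1(C)\to\mathbb{Z}^2$ is an isomorphism.
\end{lemma}

\begin{proof}
Since $\Sigma\cap\hat\Sigma=\emptyset$, the open sets $S^4\setminus\Sigma$ and $S^4\setminus\hat\Sigma$ cover $S^4$, and their intersection is $C$. As $H_i(S^4)=0$ for $1\le i\le3$, the reduced Mayer--Vietoris sequence shows that $\tilde H_i(C)\to\tilde H_i(S^4\setminus\Sigma)\oplus\tilde H_i(S^4\setminus\hat\Sigma)$ is an isomorphism for $i=0,1,2$. Now use \eqref{eq:alexander}.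
\end{proof}

So $C$ has the same $H_1$ and $H_2$ as a wedge of two circles. The group $\pi$ need not be free, but these two homology groups determine its nilpotent quotients. For a group $G$, the \emph{lower central series} is $\Gamma_1G=G$, $\Gamma_{m+1}G=[G,\Gamma_mG]$, where $[u,v]=uvu^{-1}v^{-1}$. The subgroups $\Gamma_mG$ are normal, homomorphisms carry $\Gamma_m$ into $\Gamma_m$, and $\Gamma_mG/\Gamma_{m+1}G$ is central in $G/\Gamma_{m+1}G$. The homology $H_*(G)$ is the homology of an aspherical CW complex with fundamental group $G$; in particular $H_1(G)=G/\Gamma_2G$. We recall two theorems.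

\emph{Hopf's theorem.} For a path-connected open manifold such as $C$, the group $H_2(\pi_1(C))$ is a quotient of $H_2(C)$. (The aspherical complex is obtained from a CW model of $C$ by attaching cells of dimension at least $3$.)

\emph{Stallings' theorem} \cite{St}. If a homomorphism $G\to G'$ induces an isomorphism on $H_1$ and an epimorphism on $H_2$, then it induces an isomorphism $G/\Gamma_qG\to G'/\Gamma_qG'$ for every finite $q\ge1$.

Let $F$ be the free group on $x,y$.

\begin{lemma}\label{lem:stallings}
Let $s,\hat s\in\pi$ satisfy $\operatorname{lk}(s)=(1,0)$ and $\operatorname{lk}(\hat s)=(0,1)$. Then $x\mapsto s$, $y\mapsto\hat s$ induces an isomorphism $F/\Gamma_qF\to\pi/\Gamma_q\pi$ for every $q\ge1$.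
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:homology}, $H_1(\pi)=H_1(C)\cong\mathbb{Z}^2$ with basis the classes of $s$ and $\hat s$, so $F\to\pi$ is an isomorphism on $H_1$. By Lemma~\ref{lem:homology} and Hopf's theorem $H_2(\pi)=0$, so it is onto on $H_2$. Stallings' theorem applies.
\end{proof}

The next two lemmas translate the combinatorics of $X_k$ into $\pi$. The first is the contribution of $M_k$.

\begin{lemma}\label{lem:power}
There is $c\in\pi$ with $g\hat g=c^k$.
\end{lemma}

\begin{proof}
Let $*\in\partial D^2$ be the point at which the attaching map starts to traverse $\gamma$, so that $*\mapsto x_6$. The mapping cylinder $M_k$ deformation retracts to the target circle of the covering. Hence $\pi_1(M_k,*)\cong\mathbb{Z}$, and the boundary loop, in the direction that parametrizes $\gamma$, is the $k$-th power of one of the two generators. By (E2) the composite $M_k\to X_k\to S^4$ has image in $C$. Let $c$ be the image of that generator. Then $c^k=[f\circ\gamma]=g\hat g$.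
\end{proof}

The second says that $g$ is represented by loops arbitrarily close to one point of $\Sigma$. The cone $x_0*\partial T=x_0x_4x_5\cup x_0x_5x_6\cup x_0x_4x_6$ is a disk in $K$ with boundary $\ell$, and it meets $S\cup\hat S$ only in its apex $x_0$. Put $z=f(x_0)\in\Sigma$.

\begin{lemma}\label{lem:cone}
Let $U$ be an open neighborhood of $z$ disjoint from $\hat\Sigma$. There are a point $v\in U\setminus\Sigma$ and a path $\rho$ in $C$ from $f(x_6)$ to $v$ such that $g$ lies in the image of the homomorphism $\pi_1(U\setminus\Sigma,v)\to\pi$, $[\omega]\mapsto[\rho\,\omega\,\rho^{-1}]$.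
\end{lemma}

\begin{proof}
For $0<t\le1$ let $\ell_t=(1-t)x_0+t\ell$ be the loop in the cone parallel to $\ell=\ell_1$. These loops avoid $x_0$, so $f\circ\ell_t$ lies in $C$ by (E2). By continuity of $f$ at $x_0$ there is $\varepsilon>0$ with $f(\ell_\varepsilon)\subset U$, hence in $U\setminus\Sigma$. The loops $f\circ\ell_t$, $\varepsilon\le t\le1$, form a free homotopy in $C$ whose base point moves along the $f$-image $\rho$ of the segment from $x_6$ to $(1-\varepsilon)x_0+\varepsilon x_6$. With $v$ the endpoint of $\rho$, this gives $g=[\rho\,(f\circ\ell_\varepsilon)\,\rho^{-1}]$.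
\end{proof}

Taking for $U$ a ball, we see that $g$ is carried by a loop in a contractible subset of $S^4\setminus\hat\Sigma$, so $\operatorname{lk}(g)=(a,0)$; symmetrically $\operatorname{lk}(\hat g)=(0,b)$. Lemma~\ref{lem:power} then gives $(a,b)=k\operatorname{lk}(c)$, which is the divisibility used in Section~\ref{sec:intro}.

\section{The smallest case: locally flat spheres and $a=b=k=3$}\label{sec:model}

Assume in this section that $\Sigma$ is locally flat at $z$: there is an open neighborhood $U$ of $z$ in $\mathbb{R}^4$, disjoint from $\hat\Sigma$, with $(U,U\cap\Sigma)\cong(\mathbb{R}^4,\mathbb{R}^2)$. Assume the same for $\hat\Sigma$ at $f(\hat x_0)$.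

The space $U\setminus\Sigma$ is homotopy equivalent to a circle. Lemma~\ref{lem:local}(b) below provides a class in $H_1(U\setminus\Sigma)\cong\mathbb{Z}$ with $\operatorname{lk}_\Sigma=1$, so one of the two generators of $\pi_1(U\setminus\Sigma,v)\cong\mathbb{Z}$ has $\operatorname{lk}_\Sigma=1$. Let $s\in\pi$ be its image under the homomorphism of Lemma~\ref{lem:cone}. Then $\operatorname{lk}(s)=(1,0)$, because $U$ is contractible and misses $\hat\Sigma$, and $g=s^i$ for some $i$, where $i=\operatorname{lk}_\Sigma(g)=a$. Symmetrically $\hat g=\hat s^{\,b}$ with $\operatorname{lk}(\hat s)=(0,1)$. Lemma~\ref{lem:power} reads $s^a\hat s^{\,b}=c^k$, and by Lemma~\ref{lem:stallings}, for every $q$ there is $d\in F$ with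
\begin{equation}\label{eq:key}
x^ay^b\equiv d^k\pmod{\Gamma_qF}.
\end{equation}

In $F$ itself, $x^ay^b$ with $a,b\neq0$ is not a proper power. If $d=uwu^{-1}$ is a reduced expression with $w$ cyclically reduced, then $uw^ku^{-1}$ is reduced, so $d^k=x^ay^b$ forces $u=1$; then $w$ begins with $x^{\pm1}$ and ends with $y^{\pm1}$, and $w^k$ contains a letter $y^{\pm1}$ followed by a letter $x^{\pm1}$, which $x^ay^b$ does not. But in \eqref{eq:key} the element $d$ depends on $q$, so we must find one finite $q$ for which \eqref{eq:key} fails.

Let $a=b=k=3$. For $q=2$ a solution is $d=xy$. For $q=3$ there is still a solution: $\zeta=[y,x]$ is central modulo $\Gamma_3F$ and $yx=\zeta xy$, so moving the letters $x$ of $xyxyxy$ to the left in three transpositions gives $(xy)^3\equiv x^3y^3\zeta^3$, that is, $x^3y^3\equiv(xy\zeta^{-1})^3$. To show that $q=4$ fails we need a representation of $F$ that is compatible with the lower central series and in which cubes are easy to recognize.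

Let $p$ be a prime and let $R=\mathbb{F}_p\langle\langle X,Y\rangle\rangle$ be the ring of formal power series in noncommuting variables $X,Y$: its elements are the formal $\mathbb{F}_p$-linear combinations, possibly infinite, of words in $X,Y$, multiplied by concatenation. Let $I_m$ be the ideal of series that involve only words of length at least $m$; then $I_mI_n\subset I_{m+n}$. For $r\in I_m$ with $m\ge1$, the element $1+r$ has inverse $\sum_{i\ge0}(-r)^i\in1+I_m$, so $1+I_m$ is a group. The \emph{Magnus homomorphism} $\mu:F\to1+I_1$ is given by $x\mapsto1+X$, $y\mapsto1+Y$.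

\begin{lemma}\label{lem:magnus}
We have $\mu(\Gamma_mF)\subset1+I_m$ for all $m\ge1$, and $(1+r)^p=1+r^p$ for all $r\in R$.
\end{lemma}

\begin{proof}
The case $m=1$ holds by definition. If $u=1+r$ and $w=1+r'$ with $r\in I_1$, $r'\in I_m$, then $uw-wu=rr'-r'r\in I_{m+1}$, so $[u,w]=1+(uw-wu)u^{-1}w^{-1}\in1+I_{m+1}$. This is the inductive step, as $\Gamma_{m+1}F$ is generated by commutators of elements of $F$ with elements of $\Gamma_mF$. The second claim is the binomial theorem for the commuting elements $1$ and $r$, with $p\mid\binom pi$ for $0<i<p$.
\end{proof}

The second claim is the reason to work in characteristic $p$: a $p$-th power in the group becomes $1$ plus a $p$-th power in the ring. Take $p=3$ and suppose $x^3y^3\equiv d^3\pmod{\Gamma_4F}$. Write $\mu(d)=1+r$ with $r\equiv\epsilon X+\epsilon'Y\pmod{I_2}$. By Lemma~\ref{lem:magnus}, $(1+X^3)(1+Y^3)\equiv1+r^3\pmod{I_4}$, and the words of length $3$ give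
\[
X^3+Y^3=(\epsilon X+\epsilon'Y)^3 .
\]
The coefficients of $X^3$ and $Y^3$ give $\epsilon^3=\epsilon'^3=1$. The word $X^2Y$ has coefficient $0$ on the left and $\epsilon^2\epsilon'\ne0$ on the right. If $X$ and $Y$ commuted, the three words $X^2Y$, $XYX$, $YX^2$ would merge and cancel modulo $3$; here they are distinct, and we have a contradiction.

Three tasks remain. We must show that $a$ and $b$ are nonzero (Section~\ref{sec:odd}); if $b=0$ and $k\mid a$, then \eqref{eq:key} has the solution $d=x^{a/k}$. We must obtain \eqref{eq:key} without local flatness (Sections~\ref{sec:local} and~\ref{sec:shrink}). Finally, since we do not control $a$ and $b$ beyond their parity, we must refute \eqref{eq:key} for all nonzero $a,b$ (Section~\ref{sec:algebra}).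

\section{The linking numbers are odd}\label{sec:odd}

A map $h:\Delta\to\mathbb{R}^4$ is a \emph{PL map in general position} if it is linear on each simplex of some subdivision $\Delta'$ of $\Delta$, any five vertices of $\Delta'$ have affinely independent images, and no point of $\mathbb{R}^4$ has three preimages. Consider two disjoint simplices of $\Delta'$. If they have at most five vertices in total, their images are disjoint. If both are $2$-simplices and their images meet, then the two planes cannot share a line, since the six vertices do not lie in a hyperplane. So the images meet \emph{transversely}: in one point, interior to both, with the two planes spanning $\mathbb{R}^4$. Every continuous map $\Delta\to\mathbb{R}^4$ is within any $\delta>0$ of such an $h$: subdivide until the map varies by less than $\delta/2$ on each simplex, move the images of the vertices by less than $\delta/2$ to generic positions, and extend linearly.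

\begin{theorem}[van Kampen \cite{vK}; also Flores \cite{Fl}]\label{thm:vK}
For any PL map $h:\Delta\to\mathbb{R}^4$ in general position, the total number of intersection points of $h(\sigma)$ and $h(\tau)$, summed over unordered pairs $\{\sigma,\tau\}$ of disjoint $2$-simplices of $\Delta$, is odd.
\end{theorem}

For example, let $h$ be linear on the simplices of $\Delta$ with $h(x_i)=(i,i^2,i^3,i^4)$. The affine dependence among six of these points, with parameters $t_1<\dots<t_6$, has coefficients $\prod_{j\ne i}(t_i-t_j)^{-1}$, which alternate in sign. So each of the seven $6$-element sets of vertices contributes exactly one intersecting pair, $\{t_1,t_3,t_5\}$ and $\{t_2,t_4,t_6\}$, and the total is $7$.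

\begin{proposition}\label{prop:odd}
The integers $a$ and $b$ are odd.
\end{proposition}

Theorem~\ref{thm:vK} is about a PL approximation $h$ of $f$, and $h$ may fail to be injective on $S$, so that $\operatorname{lk}_\Sigma$ has no counterpart for $h$. We therefore pass through a linking number that is defined for arbitrary maps. Orient $S$, $T$ and $S^3$. For maps $u:S\to\mathbb{R}^4$ and $w:\partial T\to\mathbb{R}^4$ with disjoint images, let $\lambda(u,w)$ be the degree of
\[
S\times\partial T\to S^3,\qquad(\xi,\eta)\mapsto\frac{u(\xi)-w(\eta)}{|u(\xi)-w(\eta)|}.
\]
It does not change under homotopies of the pair $(u,w)$ that keep the images disjoint. By (E2), $\lambda_f=\lambda(f|_S,f|_{\partial T})$ is defined.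

\begin{proof}[Proof of Proposition~\ref{prop:odd}]
By symmetry we treat $a$ only. We show that $\lambda_f$ is an integer multiple of $a$ and that $\lambda_f$ is odd.

\emph{$\lambda_f$ is a multiple of $a$.} Define $\Phi:S\times(\mathbb{R}^4\setminus\Sigma)\to S^3$ by $\Phi(\xi,y)=(f(\xi)-y)/|f(\xi)-y|$. The map defining $\lambda_f$ is $\Phi\circ(\mathrm{id}\times f|_{\partial T})$, so $\lambda_f=\Phi_*([S]\times f_*[\partial T])\in H_3(S^3)=\mathbb{Z}$. The map $\kappa\mapsto\Phi_*([S]\times\kappa)$ is a homomorphism $H_1(\mathbb{R}^4\setminus\Sigma)\to\mathbb{Z}$. Removing a point from a $4$-manifold $N$ does not change $H_1$, because $H_i(N,N\setminus\mathrm{pt})=0$ for $i=1,2$. So $\operatorname{lk}_\Sigma$ identifies $H_1(\mathbb{R}^4\setminus\Sigma)$ with $\mathbb{Z}$, the homomorphism is multiplication by an integer, and $f_*[\partial T]$ corresponds to $\pm a$.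

\emph{$\lambda_f$ is odd.} Extend $f|_K$ continuously over $T$; this is possible since $\mathbb{R}^4$ is contractible. By (E3), (E2) and compactness there is $\delta>0$ such that $3\delta$ is less than the distance between $f(\sigma)$ and $f(\tau)$ for all disjoint $2$-simplices $\sigma,\tau$ of $K$, and less than the distance between $f(S)$ and $f(\partial T)$. Let $h:\Delta\to\mathbb{R}^4$ be a PL map in general position within $\delta$ of the extension. Then $h(\sigma)\cap h(\tau)=\emptyset$ for disjoint $2$-simplices $\sigma,\tau$ of $K$. The only other pairs of disjoint $2$-simplices of $\Delta$ are $\{T,\tau\}$ with $\tau$ spanned by three of $x_0,\dots,x_3$, that is, with $\tau$ one of the four $2$-simplices of $S$. By Theorem~\ref{thm:vK} the number of pairs $(\xi,\eta)\in S\times T$ with $h(\xi)=h(\eta)$ is odd.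

These pairs are the zeros of $\Psi:S\times T\to\mathbb{R}^4$, $\Psi(\xi,\eta)=h(\xi)-h(\eta)$. Near a zero $(\xi_0,\eta_0)$, both points lie in the interiors of $2$-simplices on which $h$ is linear, and by transversality $\Psi$ is a linear isomorphism in the coordinates $(\xi-\xi_0,\eta-\eta_0)$. Remove small open balls, in these coordinates, around the zeros from the compact oriented $4$-manifold $S\times T$, whose boundary is $S\times\partial T$. On the remainder $V$ the map $\Psi/|\Psi|:V\to S^3$ is defined. In $H_3(V)$ the class $[S\times\partial T]$ equals the sum of the classes of the boundary spheres of the removed balls, and $\Psi/|\Psi|$ maps each such sphere homeomorphically onto $S^3$. So the degree of $\Psi/|\Psi|$ on $S\times\partial T$, which is $\pm\lambda(h|_S,h|_{\partial T})$, is a sum of an odd number of terms $\pm1$. Finally, the straight-line homotopy from $f$ to $h$ moves points by at most $\delta$, so it keeps the images of $S$ and $\partial T$ disjoint, and $\lambda_f=\lambda(h|_S,h|_{\partial T})$ is odd.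
\end{proof}

\section{Homology near a point of a wild sphere}\label{sec:local}

In Section~\ref{sec:model}, local flatness gave a neighborhood $U$ with $\pi_1(U\setminus\Sigma)$ cyclic. In general we know neither $\pi_1(U\setminus\Sigma)$ nor $H_1(U\setminus\Sigma)$ for any single neighborhood $U$, since $U\cap\Sigma$ is just an open subset of the sphere. What can be controlled is the image in $H_1(U\setminus\Sigma)$ of cycles from a much smaller ball $U'$. A cycle in $U'\setminus\Sigma$ bounds a chain in $U'$, and that chain meets $\Sigma$ only inside one small disk $D\subset\Sigma$ around the center. The rest of $\Sigma$ is a closed disk, whose complement is acyclic, and this lets us compare the local situation with the global computation \eqref{eq:alexander}.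

The set $\Sigma$ has empty interior in $\mathbb{R}^4$: otherwise a small open $4$-ball would map continuously and injectively into $\Sigma\setminus\mathrm{pt}\cong\mathbb{R}^2\subset\mathbb{R}^4$, with image not open, contrary to invariance of domain.

\begin{lemma}\label{lem:local}
Let $U\subset\mathbb{R}^4$ be an open neighborhood of a point $z'\in\Sigma$. There is an open round ball $U'\subset U$ centered at $z'$ such that
\begin{enumerate}
\item[(a)] any two points of $U'\setminus\Sigma$ can be joined by a path in $U\setminus\Sigma$;
\item[(b)] there is $\theta\in H_1(U\setminus\Sigma)$ with $\operatorname{lk}_\Sigma(\theta)=1$ such that the image of $H_1(U'\setminus\Sigma)\to H_1(U\setminus\Sigma)$ lies in $\mathbb{Z}\theta$.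
\end{enumerate}
\end{lemma}

\begin{proof}
Since $\Sigma\cong S^2$, there is an open disk $D\subset\Sigma\cap U$ containing $z'$ such that $E=\Sigma\setminus D$ is a closed disk. Choose $U'\subset U$ disjoint from the compact set $E$, which does not contain $z'$. Put $W=U\setminus E$ and $W'=S^4\setminus E$. Then $W'$ is the union of the open sets $W$ and $S^4\setminus\Sigma$, because $D\subset W$ and $W'\setminus D=S^4\setminus\Sigma$; their intersection is $U\setminus\Sigma$. Excision gives the first isomorphism in
\begin{equation}\label{eq:excision}
H_i(W,U\setminus\Sigma)\xrightarrow{\ \cong\ }H_i(W',S^4\setminus\Sigma)\xrightarrow[\ \cong\ ]{\partial}\tilde H_{i-1}(S^4\setminus\Sigma),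
\end{equation}
and the second holds because $\tilde H_*(W')=0$ by \eqref{eq:alexander}.

The set $U'\setminus\Sigma$ is nonempty and $U'$ is contractible, so $\partial:H_i(U',U'\setminus\Sigma)\to\tilde H_{i-1}(U'\setminus\Sigma)$ is an isomorphism. Since $U'\subset W$, naturality of $\partial$ for the inclusion $(U',U'\setminus\Sigma)\to(W,U\setminus\Sigma)$ shows that the map $\tilde H_{i-1}(U'\setminus\Sigma)\to\tilde H_{i-1}(U\setminus\Sigma)$ factors as
\[
\tilde H_{i-1}(U'\setminus\Sigma)\xrightarrow{\ \partial^{-1}\ }H_i(U',U'\setminus\Sigma)\longrightarrow H_i(W,U\setminus\Sigma)\xrightarrow{\ \partial\ }\tilde H_{i-1}(U\setminus\Sigma).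
\]
For $i=1$ the third group is $\tilde H_0(S^4\setminus\Sigma)=0$ by \eqref{eq:excision}. So for points $v,v'\in U'\setminus\Sigma$ the class $[v]-[v']$ vanishes in $\tilde H_0(U\setminus\Sigma)$, which is (a). For $i=2$ the third group is infinite cyclic. By naturality, the composite of $\partial:H_2(W,U\setminus\Sigma)\to H_1(U\setminus\Sigma)$ with $H_1(U\setminus\Sigma)\to H_1(S^4\setminus\Sigma)$ is the isomorphism \eqref{eq:excision}. Let $\theta$ be the $\partial$-image of the generator that \eqref{eq:excision} sends to the class with $\operatorname{lk}_\Sigma=1$. Then (b) holds.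
\end{proof}

To represent $\theta$ by a loop at a prescribed base point, and to identify $H_1(U\setminus\Sigma)$ with the abelianization of a fundamental group, we need $U\setminus\Sigma$ to be path connected. Part (a) gives this.

\begin{lemma}\label{lem:connected}
For every open round ball $U\subset\mathbb{R}^4$, the set $U\setminus\Sigma$ is path connected.
\end{lemma}

\begin{proof}
The set $U\setminus\Sigma$ is open, so it suffices to show that it is connected; it is dense in $U$ since $\Sigma$ has empty interior. Suppose $U\setminus\Sigma=A\sqcup B$ with $A,B$ open and nonempty. The closures of $A$ and $B$ in $U$ cover the connected set $U$, so they have a common point $z'$. A point of $A$ has the neighborhood $A$ disjoint from $B$, and vice versa, so $z'\notin A\cup B$ and $z'\in\Sigma$. Let $U'$ be the ball centered at $z'$ given by Lemma~\ref{lem:local}. It contains a point of $A$ and a point of $B$, and by (a) these are joined by a path in $A\sqcup B$, which is impossible.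
\end{proof}

\section{Shrinking the ball and descending the lower central series}\label{sec:shrink}

Lemma~\ref{lem:local}(b) says that loops in $U'\setminus\Sigma$ are powers of one element modulo $\Gamma_2$ of the group of $U\setminus\Sigma$. We need this modulo $\Gamma_q$. The following lemma converts cyclicity in homology into a gain of one step in the lower central series.

\begin{lemma}\label{lem:gain}
Let $\psi:G'\to G$ be a homomorphism whose image lies in the subgroup $\langle t\rangle\,\Gamma_2G$ for some $t\in G$. Then $\psi(\Gamma_mG')\subset\Gamma_{m+1}G$ for all $m\ge2$.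
\end{lemma}

\begin{proof}
Let $m=2$. The group $\psi(\Gamma_2G')$ is generated by commutators $[t^iu,t^jw]$ with $u,w\in\Gamma_2G$. Modulo $\Gamma_3G$ the elements $u,w$ are central, so such a commutator is congruent to $[t^i,t^j]=1$. If the claim holds for $m$, then $\psi(\Gamma_{m+1}G')=[\psi(G'),\psi(\Gamma_mG')]\subset[G,\Gamma_{m+1}G]=\Gamma_{m+2}G$.
\end{proof}

\begin{example}
Suppose that near $z$ the sphere $\Sigma$ is the cone on a knot $J\subset S^3$, as for a PL sphere. For a conical neighborhood $U$, the group $G=\pi_1(U\setminus\Sigma)$ is the group of $J$. It need not be cyclic, and shrinking $U$ does not change it. But $G/\Gamma_2G\cong\mathbb{Z}$, so $G=\langle t\rangle\Gamma_2G$ for some $t$, and Lemma~\ref{lem:gain} applied to the identity map gives $\Gamma_2G=\Gamma_3G=\cdots$. Hence every element of $G$ is a power of $t$ modulo $\Gamma_qG$, for every $q$.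
\end{example}

For a wild sphere the hypothesis of Lemma~\ref{lem:gain} is available only for the map from a small ball to a larger one, so each application uses up one ball. A chain of $q$ balls reaches $\Gamma_q$, and Lemma~\ref{lem:cone} lets us start in the smallest one.

\begin{proposition}\label{prop:meridian}
For every $q\ge2$ there are $s,\hat s\in\pi$ with $\operatorname{lk}(s)=(1,0)$, $\operatorname{lk}(\hat s)=(0,1)$ and
\[
g\equiv s^a,\qquad\hat g\equiv\hat s^{\,b}\pmod{\Gamma_q\pi}.
\]
\end{proposition}

\begin{proof}
By symmetry we treat $g$ only. Choose open round balls $U_1\supset U_2\supset\dots\supset U_q$ centered at $z$ such that $U_1\cap\hat\Sigma=\emptyset$ and $U_{j+1}$ is a ball $U'$ given by Lemma~\ref{lem:local} for $U=U_j$. Apply Lemma~\ref{lem:cone} to $U_q$ to obtain $v$ and $\rho$, and put $G_j=\pi_1(U_j\setminus\Sigma,v)$. The inclusions and conjugation by $\rho$ give homomorphisms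
\[
G_q\to G_{q-1}\to\dots\to G_1\to\pi,
\]
and $g$ is the image of an element $g_q\in G_q$.

By Lemma~\ref{lem:connected}, $H_1(U_j\setminus\Sigma)=G_j/\Gamma_2G_j$. For $1\le j<q$ let $t_j\in G_j$ represent the class $\theta$ of Lemma~\ref{lem:local}(b) for the pair $U_{j+1}\subset U_j$. Then $\operatorname{lk}_\Sigma(t_j)=1$, and $G_{j+1}$ maps into $\langle t_j\rangle\Gamma_2G_j$. In particular the image of $g_q$ in $G_{q-1}$ is $t_{q-1}^{\,i}u$ with $i\in\mathbb{Z}$ and $u\in\Gamma_2G_{q-1}$. By Lemma~\ref{lem:gain}, the map $G_{j+1}\to G_j$ sends $\Gamma_mG_{j+1}$ into $\Gamma_{m+1}G_j$ for $m\ge2$. Applying this for $j=q-2,\dots,1$, we see that $u$ maps into $\Gamma_3G_{q-2}$, then into $\Gamma_4G_{q-3}$, and after $q-2$ steps into $\Gamma_qG_1$, hence into $\Gamma_q\pi$.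

Let $s\in\pi$ be the image of $t_{q-1}$. Then $g\equiv s^i\pmod{\Gamma_q\pi}$ and $\operatorname{lk}_\Sigma(s)=1$. Up to the change of base point, $s$ is carried by a loop in the ball $U_1\subset S^4\setminus\hat\Sigma$, so $\operatorname{lk}_{\hat\Sigma}(s)=0$. Since $q\ge2$, the homomorphism $\operatorname{lk}_\Sigma:\pi\to\mathbb{Z}$ vanishes on $\Gamma_q\pi$, and it gives $i=a$.
\end{proof}

\section{The word $x^ay^b$ is not a proper power in $F/\Gamma_qF$}\label{sec:algebra}

\begin{proposition}\label{prop:algebra}
Let $a,b$ be nonzero integers, let $k\ge2$, and let $q=\max(|a|,|b|)+1$. There is no $d\in F$ with $x^ay^b\equiv d^k\pmod{\Gamma_qF}$.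
\end{proposition}

The computation of Section~\ref{sec:model} compared the words of least length. This is not enough when $a$ and $b$ are divisible by different powers of $p$. For $a=9$, $b=3$, $p=3$ we have $\mu(x^9y^3)-1=X^9+Y^3+X^9Y^3$, and the part of least length is $Y^3$, which is a cube. If instead $X$ has weight $1$ and $Y$ has weight $3$, the part of least weight is $X^9+Y^3$, in which both letters appear again. The proof chooses such weights in general.

\begin{proof}
Suppose $d$ exists, and let $p$ be a prime dividing $k$. As $q\ge2$, we may pass to $F/\Gamma_2F=\mathbb{Z}^2$, which gives $k\mid a$ and $k\mid b$. Write $a=p^{\alpha+1}a'$ and $b=p^{\beta+1}b'$ with $\alpha,\beta\ge0$ and $p\nmid a'b'$; this uses $a,b\ne0$. Let $R$, $I_m$, $\mu$ be as in Section~\ref{sec:model}, and put $\mu(d^{k/p})=1+r$ with $r\in I_1$. By Lemma~\ref{lem:magnus}, $\mu(d^k)=1+r^p$ and $\mu(x^ay^b)\in\mu(d^k)(1+I_q)$; repeated use of the same lemma gives $(1+X)^{p^{\alpha+1}}=1+X^{p^{\alpha+1}}$ and $(1+Y)^{p^{\beta+1}}=1+Y^{p^{\beta+1}}$. Hence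
\begin{equation}\label{eq:L}
L:=\bigl(1+X^{p^{\alpha+1}}\bigr)^{a'}\bigl(1+Y^{p^{\beta+1}}\bigr)^{b'}-1\equiv r^p\pmod{I_q}.
\end{equation}

Give $X$ the weight $p^\beta$ and $Y$ the weight $p^\alpha$, and let the weight of a word be the sum of the weights of its letters. Put $n=p^{\alpha+\beta}$; the words $X^{p^\alpha}$ and $Y^{p^\beta}$ both have weight $n$.

\emph{The lowest part of $L$.} For any integer $j$ and $r'\in I_1$, the series $(1+r')^j$ equals $1+jr'$ plus a series in $r'^2,r'^3,\dots$; for $j<0$ expand $(1+r')^{-1}$ as a geometric series. So the words occurring in $L$ have the form $X^{ip^{\alpha+1}}Y^{jp^{\beta+1}}$ with $i+j\ge1$, of weight $(i+j)pn$. The lowest weight in $L$ is therefore $pn$, and the part of weight $pn$ is $L_0=a'X^{p^{\alpha+1}}+b'Y^{p^{\beta+1}}\neq0$.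

\emph{The congruence \eqref{eq:L} is exact in weights at most $pn$.} A word of weight at most $pn$ has length at most
\[
\frac{pn}{\min(p^\alpha,p^\beta)}=p^{1+\max(\alpha,\beta)}\le\max(|a|,|b|)<q .
\]
So such a word has the same coefficient in $L$ and in $r^p$. Thus the lowest weight occurring in $r^p$ is $pn$, with part $L_0$; in particular $r\neq0$.

\emph{The lowest part of $r^p$.} Let $m\ge1$ be the lowest weight occurring in $r$, and let $r_0=\sum c_ww$ be the part of weight $m$. All words in $r^p$ have weight at least $pm$, and the part of weight $pm$ is $r_0^p$. The weights of the prefixes of a word increase strictly, so a word of weight $pm$ can be cut in at most one way into $p$ consecutive words of weight $m$. Therefore, for words $w_1,\dots,w_p$ of weight $m$,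
\begin{equation}\label{eq:cut}
\text{the coefficient of }w_1w_2\cdots w_p\text{ in }r_0^p\text{ is }c_{w_1}c_{w_2}\cdots c_{w_p}.
\end{equation}
Taking $w_1=\dots=w_p=w$ with $c_w\ne0$ shows that $r_0^p\ne0$. So the lowest weight in $r^p$ is exactly $pm$. It follows that $m=n$ and
\[
r_0^p=a'X^{p^{\alpha+1}}+b'Y^{p^{\beta+1}} .
\]

\emph{The mixed word.} Let $\epsilon,\epsilon'$ be the coefficients of $X^{p^\alpha}$ and $Y^{p^\beta}$ in $r_0$. By \eqref{eq:cut}, the coefficients of $X^{p^{\alpha+1}}$ and $Y^{p^{\beta+1}}$ give $\epsilon^p=a'\ne0$ and $\epsilon'^p=b'\ne0$ in $\mathbb{F}_p$. Again by \eqref{eq:cut}, the word $(X^{p^\alpha})^{p-1}\,Y^{p^\beta}$ has coefficient $\epsilon^{p-1}\epsilon'\neq0$ in $r_0^p$. Since $p\ge2$, this word contains both letters, so it does not occur in $a'X^{p^{\alpha+1}}+b'Y^{p^{\beta+1}}$. This is a contradiction.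
\end{proof}

\section{Proof of the theorem, and the role of the hypotheses}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $f$ satisfies (E1)--(E3). The integers $a,b$ depend only on $f$ and the fixed isomorphisms $\operatorname{lk}_\Sigma,\operatorname{lk}_{\hat\Sigma}$, and they are odd, hence nonzero, by Proposition~\ref{prop:odd}. Put $q=\max(|a|,|b|)+1\ge2$ and take $s,\hat s$ from Proposition~\ref{prop:meridian} for this $q$. By Lemma~\ref{lem:power},
\[
s^a\hat s^{\,b}\equiv g\hat g=c^k\pmod{\Gamma_q\pi}.
\]
By Lemma~\ref{lem:stallings}, $x\mapsto s$, $y\mapsto\hat s$ induces an isomorphism $F/\Gamma_qF\to\pi/\Gamma_q\pi$. Let $d\in F$ represent the preimage of the class of $c$. Then $x^ay^b\equiv d^k\pmod{\Gamma_qF}$, contrary to Proposition~\ref{prop:algebra}.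
\end{proof}

Hypothesis (E1) is what makes Alexander duality apply to $\Sigma$, $\hat\Sigma$ and the disks $E\subset\Sigma$. Hypothesis (E2) places $\gamma$, the image of $M_k$ and the two punctured cones in $C$. Hypothesis (E3) enters only in Proposition~\ref{prop:odd}. The last two cannot be dropped.

\begin{remark}
Without (E2): take the embedding of $Z$ from Section~\ref{sec:intro} and extend it continuously over $M_k$, which is possible since $\mathbb{R}^4$ is contractible. This map satisfies (E1) and (E3).

Without (E3): map $S$ and $\hat S$ linearly onto the boundaries of two disjoint tetrahedra in $\mathbb{R}^3\times\{0\}$, send $x_4,x_5,x_6,\hat x_4,\hat x_5,\hat x_6$ to the point $(0,0,0,1)$, extend linearly over the simplices of $Z$, and send $M_k$ to $(0,0,0,1)$; this is consistent because $\gamma$ maps to that point. Every point outside $S\cup\hat S$ has an image with positive last coordinate, so (E1) and (E2) hold. Here $a=b=0$.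
\end{remark}

\begin{thebibliography}{9}

\bibitem{ANP} Grigori Avramidi and T.~Tam Nguyen Phan, \emph{Fungible obstructions to embedding 2-complexes}, arXiv:2105.10984 (2021).

\bibitem{Fl} Flores, 1933.

\bibitem{St} Stallings, J.~Algebra 2 (1965).

\bibitem{vK} van Kampen, 1932.

\end{thebibliography}
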